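\title{Stanley--Reisner ideals of matroids are set-theoretic complete intersections}

\begin{abstract}
Let $\Delta$ be a matroid and let $I_\Delta$ be its Stanley--Reisner ideal in a polynomial ring $S$ over an arbitrary field. We show that $I_\Delta$ is the radical of an ideal generated by $h=\operatorname{ht}I_\Delta$ polynomials. The $j$-th polynomial is a sum of monomials indexed by the unions of circuits of nullity $j$, and the polynomials can be chosen homogeneous with integer coefficients. We also show that suitable sums of this kind generate an ideal $J$ of $S$ with $\overline{J^m}=I_\Delta^{(km)}$ for a fixed $k$ and all $m\ge1$, and that among all simplicial complexes only matroids admit such an $h$-generated ideal.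
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a field, $S=K[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. A \emph{simplicial complex} $\Delta$ on $[n]=\{1,\dots,n\}$ is a family of subsets of $[n]$ that contains $\emptyset$ and is closed under taking subsets; singletons need not belong to it. Its members are \emph{faces}, its maximal members are \emph{facets}, and the other subsets of $[n]$ are \emph{nonfaces}. For $A\subseteq[n]$ we write $A^c=[n]\setminus A$, $x_A=\prod_{i\in A}x_i$, and $\mathbf 1_A\in\mathbb N^n$ for the indicator vector; $A+i$ and $A-i$ stand for $A\cup\{i\}$ and $A\setminus\{i\}$. The \emph{Stanley--Reisner ideal} $I_\Delta\subseteq S$ is generated by the monomials $x_W$ with $W$ a nonface.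

For a facet $F$ let $P_F=(x_i: i\notin F)$. A monomial lies in $I_\Delta$ exactly when its support is contained in no facet, that is, when it lies in every $P_F$. Hence $I_\Delta=\bigcap_FP_F$ is a radical ideal, its minimal primes are the $P_F$, and $\operatorname{ht}I_\Delta=\min_F|F^c|$. Its zero set is a union of coordinate subspaces, one for each facet: a point belongs to it if and only if the set of its nonzero coordinates is a face.

How many equations are needed to cut out this arrangement? By Krull's height theorem, every minimal prime of an ideal with $q$ generators has height at most $q$, so $\sqrt{(f_1,\dots,f_q)}=\sqrt I$ forces $q\ge\operatorname{ht}I$. An ideal $I$ of a Noetherian ring is a \emph{set-theoretic complete intersection} if this bound is attained: $\sqrt{(f_1,\dots,f_h)}=\sqrt I$ for some $f_1,\dots,f_h$ with $h=\operatorname{ht}I$.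

The complex $\Delta$ is a \emph{matroid} if for every $W\subseteq[n]$ the restriction $\Delta_W=\{F\in\Delta:F\subseteq W\}$ is \emph{pure}, meaning that all its facets have the same cardinality. Equivalently, the facets of $\Delta$ satisfy the basis exchange axiom; we work only with the definition by restrictions. Two extreme families of matroids suggest what to expect. If the minimal nonfaces are pairwise disjoint, then every facet omits exactly one element from each of them, so their number is the height and the generators of $I_\Delta$ themselves suffice. At the other extreme is the \emph{uniform matroid} $U_{d,n}$ of all subsets with at most $d$ elements. Its ideal has $\binom n{d+1}$ minimal generators and height $n-d$. Still, the $n-d$ elementary symmetric polynomials $e_{d+1},\dots,e_n$ cut out the right set: at a point with exactly $s>d$ nonzero coordinates, $e_s$ equals the product of these coordinates and does not vanish.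

For $K$ infinite it is known that $I_\Delta S_{\mathfrak m}$ is a set-theoretic complete intersection in the local ring $S_{\mathfrak m}$ for every matroid $\Delta$. This does not settle the matter in $S$. Recall that an ideal $J\subseteq L$ is a \emph{reduction} of $L$ if $JL^N=L^{N+1}$ for some $N$; then $\sqrt J=\sqrt L$. A reduction of $IS_{\mathfrak m}$, for $I$ a homogeneous ideal of $S$, need not provide a reduction of $I$. In $K[x]$, for instance, $x-x^2$ generates $(x)$ after localizing at the origin, but it also vanishes at $x=1$. The problem, which comes from \cite{Varbaro} and is posed for an infinite field $K$, is this: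

\begin{quote}
\emph{If $\Delta$ is a matroid, is $I_\Delta$ a set-theoretic complete intersection in $S$ itself?}
\end{quote}

The answer is yes. Our arguments do not use that $K$ is infinite, so $K$ is an arbitrary field throughout. For $T\subseteq[n]$ define the \emph{rank} and the \emph{nullity}
\[
r(T)=\max\{|F|:F\in\Delta,\ F\subseteq T\},\qquad \nu(T)=|T|-r(T).
\]
Thus $\nu(T)$ is the least number of elements one must delete from $T$ to obtain a face. A \emph{circuit} is a minimal nonface, a \emph{cyclic set} is a (possibly empty) union of circuits, and $\mathcal C_j$ denotes the family of cyclic sets of nullity $j$.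

\begin{theorem}\label{thm:stci}
Let $\Delta$ be a matroid on $[n]$ and $h=\operatorname{ht}I_\Delta=n-r([n])$. For $1\le j\le h$ let
\[
f_j=\sum_{A\in\mathcal C_j}\alpha_A\,x^{u_A},
\]
where $\alpha_A\in K\setminus\{0\}$ is arbitrary and $u_A\in\mathbb N^n$ is an arbitrary vector with support exactly $A$. Then $\sqrt{(f_1,\dots,f_h)}=I_\Delta$. Thus $I_\Delta$ is a set-theoretic complete intersection in $S$, over any field $K$.
\end{theorem}

With $D=\operatorname{lcm}(1,\dots,n)$, the choice $f_j=\sum_{A\in\mathcal C_j}x_A^{D/|A|}$ gives forms with integer coefficients, all of degree $D$. For $U_{d,n}$ the nonempty cyclic sets are the sets $A$ with $|A|>d$, and $\nu(A)=|A|-d$; so $\alpha_A=1$, $u_A=\mathbf 1_A$ gives $f_j=e_{d+j}$.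

The converse of Theorem~\ref{thm:stci} is false (Example~\ref{ex:path}). A converse does hold for a finer property, which records not only where a polynomial vanishes but to what order. For $m\ge1$ the $m$-th \emph{symbolic power} of a radical ideal $I$ is $I^{(m)}=\bigcap_P(I^mS_P\cap S)$, with $P$ running over the minimal primes of $I$, and $I^{(0)}=S$. For $I=I_\Delta$ one has $I^{(m)}=\bigcap_FP_F^m$ (Section~\ref{sec:rees}): these are the polynomials that vanish to order at least $m$ along every component of the arrangement. The \emph{integral closure} $\overline L$ of an ideal $L$ is the set of $z\in S$ that satisfy an equation $z^N+c_1z^{N-1}+\dots+c_N=0$ with $c_i\in L^i$.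

\begin{theorem}\label{thm:char}
Let $\Delta$ be any simplicial complex on $[n]$, let $I=I_\Delta$, $h=\operatorname{ht}I$, and $\mathcal R=\bigoplus_{m\ge0}I^{(m)}t^m\subseteq S[t]$. The following are equivalent.
\begin{itemize}
\item[(a)] $\Delta$ is a matroid.
\item[(b)] There are $k\ge1$ and $g_1,\dots,g_h\in I^{(k)}$ such that $J=(g_1,\dots,g_h)$ satisfies $\overline{J^m}=I^{(km)}$ for all $m\ge1$. In particular, $J$ is a reduction of $I^{(k)}$ in $S$, not only in $S_{\mathfrak m}$.
\item[(c)] There are $G_1,\dots,G_h\in\mathcal R$ such that $\mathcal R$ is integral over $S[G_1,\dots,G_h]$.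
\end{itemize}
If $\Delta$ is a matroid and $h\ge1$, one may take $k=\operatorname{lcm}(1,\dots,h)$ and $g_j=\sum_{A\in\mathcal C_j}x_A^{k/j}$ in \textup{(b)}.
\end{theorem}

Theorem~\ref{thm:stci} is proved in Sections~\ref{sec:criterion} and~\ref{sec:nullity}. The implications (b)$\Rightarrow$(c), (a)$\Rightarrow$(b) and (c)$\Rightarrow$(a) of Theorem~\ref{thm:char} are proved in Sections~\ref{sec:rees}, \ref{sec:ab} and~\ref{sec:ca}.

\section{One surviving monomial}\label{sec:criterion}

The argument for $U_{d,n}$ has a general form. At a point whose set of nonzero coordinates is $T$, a monomial with support $A$ is nonzero if and only if $A\subseteq T$. A sum of monomials may vanish there by cancellation, but not if exactly one monomial survives. To be independent of the field, we replace points by prime ideals.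

\begin{lemma}\label{lem:criterion}
Let $R$ be a commutative ring, $\Delta$ a simplicial complex on $[n]$, and $I_R\subseteq R[x_1,\dots,x_n]$ the ideal generated by the $x_W$ with $W$ a nonface. Let $\mathcal A_1,\dots,\mathcal A_q$ be families of nonfaces such that for every nonface $T$ there is an index $j$ for which exactly one member of $\mathcal A_j$ is contained in $T$. Let $f_j=\sum_{A\in\mathcal A_j}\alpha_Ax^{u_A}$, where the $\alpha_A$ are units of $R$ and $u_A$ has support $A$ (both may depend on $j$). Then $\sqrt{(f_1,\dots,f_q)}=\sqrt{I_R}$.
\end{lemma}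

\begin{proof}
Each $x^{u_A}$ is a multiple of $x_A\in I_R$, so $(f_1,\dots,f_q)\subseteq I_R$. The radical of an ideal is the intersection of the primes containing it, so it remains to show that a prime $P$ containing $f_1,\dots,f_q$ contains $I_R$. Let $T=\{i:x_i\notin P\}$. A monomial with support $A$ lies outside $P$ if and only if $A\subseteq T$. Suppose $T$ is a nonface, and choose $j$ such that exactly one $A\in\mathcal A_j$ is contained in $T$. Then $f_j\equiv\alpha_Ax^{u_A}\not\equiv 0$ modulo $P$, because $\alpha_A$ is a unit. This contradicts $f_j\in P$. So $T$ is a face, no nonface $W$ is contained in $T$, and every generator $x_W$ of $I_R$ lies in $P$.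
\end{proof}

The task is now combinatorial: to find $h$ such families. The next example shows which nonfaces to use. In examples we write $134$ for $\{1,3,4\}$.

\begin{example}\label{ex:triangle}
Let $\Delta$ have the facets $13,14,23,24,34$, all pairs in $[4]$ except $12$. It is a matroid: $\Delta_{12}$ has facets $1$ and $2$, and if $W$ has at least two elements and contains $3$ or $4$, then every vertex of $W$ lies on an edge inside $W$. The circuits are $12,134,234$, and $h=2$. The nonfaces of nullity $1$ are $12,123,124,134,234$, and $1234$ has nullity $2$.

In the uniform case the nonfaces were sorted by cardinality, that is, by nullity. If we do the same here and take all nonfaces of nullity $1$, then $T=123$ contains two of them, and indeed $x_1x_2+x_1x_2x_3$ vanishes at $(1,1,-1,0)$. The element $3$ is superfluous in $123$: it lies in no circuit inside $123$. Keeping only the unions of circuits, we get $\mathcal C_1=\{12,134,234\}$ and $\mathcal C_2=\{1234\}$. Now each of $12,123,124$ contains only the member $12$ of $\mathcal C_1$, each of $134,234$ contains only itself, and $1234$ contains all three members but is caught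 by $\mathcal C_2$. By Lemma~\ref{lem:criterion},
\[
I_\Delta=\sqrt{(x_1x_2+x_1x_3x_4+x_2x_3x_4,\ x_1x_2x_3x_4)} .
\]
The freedom in the exponents lets us replace the first polynomial by the cubic form $x_1^2x_2+x_1x_3x_4+x_2x_3x_4$.
\end{example}

\begin{example}\label{ex:path}
Let $\Delta$ be the path with facets $12,23,34$. Then $I_\Delta=(x_1x_3,x_1x_4,x_2x_4)$ has height $2$. Take $\mathcal A_1=\{14\}$ and $\mathcal A_2=\{13,24\}$. A nonface that does not contain $14$ contains $13$ or $24$, and not both. So $I_\Delta=\sqrt{(x_1x_4,\ x_1x_3+x_2x_4)}$ is a set-theoretic complete intersection. But $\Delta_{124}$ has the facets $12$ and $4$, so $\Delta$ is not a matroid.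
\end{example}

\section{Nullity and cyclic sets}\label{sec:nullity}

For $T\subseteq[n]$ let $c(T)$ be the union of all circuits contained in $T$. It is the largest cyclic subset of $T$, and a set $A$ is cyclic if and only if $c(A)=A$. We show that in a matroid $c(T)$ is the one member of $\mathcal C_{\nu(T)}$ inside $T$.

\begin{lemma}\label{lem:nullity}
Let $\Delta$ be a matroid and $T\subseteq[n]$.
\begin{itemize}
\item[(i)] If $T\subseteq T'$, then $\nu(T)\le\nu(T')$. Moreover $\nu(T)=0$ if and only if $T\in\Delta$.
\item[(ii)] Let $i\in T$. If $i\in c(T)$, then $\nu(T-i)=\nu(T)-1$. If $i\notin c(T)$, then $\nu(T-i)=\nu(T)$.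
\item[(iii)] $\nu(c(T))=\nu(T)$.
\item[(iv)] If $A$ is cyclic and $B\subsetneq A$, then $\nu(B)<\nu(A)$.
\item[(v)] $c(T)$ is the only cyclic set of nullity $\nu(T)$ contained in $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Deleting $i$ from a largest face in $T$ shows $r(T)-1\le r(T-i)\le r(T)$ for $i\in T$. Hence $\nu(T-i)$ equals $\nu(T)-1$ if $r(T-i)=r(T)$ and equals $\nu(T)$ otherwise, and monotonicity follows by deleting elements one at a time. The equality $r(T)=|T|$ says that $T$ itself is a face.

(ii) We must show that $i\in c(T)$ if and only if $r(T-i)=r(T)$. Let $i\in C\subseteq T$ with $C$ a circuit. Extend the face $C-i$ to a facet $X$ of $\Delta_{T-i}$. Then $X$ is also a facet of $\Delta_T$: the set $X+i'$ with $i'\in (T-i)\setminus X$ is not a face by the maximality of $X$, and $X+i$ is not a face because it contains $C$. Since $\Delta_T$ is pure, $r(T)=|X|\le r(T-i)$, so $r(T-i)=r(T)$. Conversely, let $r(T-i)=r(T)$ and let $X\subseteq T-i$ be a face with $|X|=r(T)$. Then $X+i$ is too large to be a face, so it contains a circuit. This circuit lies in $T$, and it contains $i$ because $X$ is a face.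

(iii) Delete the elements of $T\setminus c(T)$ one at a time. If $T'\subseteq T$ is the current set and $i$ the element to be deleted, then $i\notin c(T)\supseteq c(T')$, so $\nu(T'-i)=\nu(T')$ by (ii).

(iv) Pick $i\in A\setminus B$. Then $i\in c(A)$, so $\nu(B)\le\nu(A-i)=\nu(A)-1$ by (i) and (ii).

(v) By (iii), $c(T)$ has nullity $\nu(T)$. Any other cyclic set $B\subseteq T$ is a proper subset of $c(T)$, so $\nu(B)<\nu(T)$ by (iv).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stci}]
All facets have $r([n])$ elements, so $h=\nu([n])$. By Lemma~\ref{lem:nullity}(i), the members of $\mathcal C_1,\dots,\mathcal C_h$ are nonfaces, and every nonface $T$ has nullity $j$ with $1\le j\le h$. By part (v), $T$ contains exactly one member of $\mathcal C_j$. Lemma~\ref{lem:criterion} with $R=K$ gives $\sqrt{(f_1,\dots,f_h)}=\sqrt{I_\Delta}=I_\Delta$.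
\end{proof}

\begin{remark}
Since Lemma~\ref{lem:criterion} holds over any commutative ring $R$, so does the equality $\sqrt{(f_1,\dots,f_h)}=\sqrt{I_R}$, provided the $\alpha_A$ are units.
\end{remark}

\begin{remark}
In Lemma~\ref{lem:nullity} purity is used once, to show that deleting an element of $c(T)$ does not lower the rank; parts (iv) and (v) depend on this. For the path of Example~\ref{ex:path} it fails: $4$ lies in the circuit $14\subseteq134$, but $r(13)=1<2=r(134)$. Accordingly, $134$ contains the three cyclic sets $13,14,134$ of nullity $1$.
\end{remark}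

\section{The symbolic Rees algebra}\label{sec:rees}

We turn to Theorem~\ref{thm:char}. If $h=0$, then $[n]$ is a face, $I=0$, $\mathcal R=S$, and (a), (b), (c) all hold. From now on $h\ge1$. In this section $\Delta$ is arbitrary.

\subsection*{Orders of vanishing}
For a facet $F$ and $z\in S$ let $\operatorname{ord}_F(z)$ be the least degree, in the variables $x_i$ with $i\notin F$, of a monomial occurring in $z$, and $\operatorname{ord}_F(0)=\infty$. Then $z\in P_F^m$ if and only if $\operatorname{ord}_F(z)\ge m$. We have $\operatorname{ord}_F(z+z')\ge\min(\operatorname{ord}_F(z),\operatorname{ord}_F(z'))$, and $\operatorname{ord}_F(zz')=\operatorname{ord}_F(z)+\operatorname{ord}_F(z')$ because the product of the lowest-degree parts is nonzero. Two facts follow.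

First, $I^{(m)}=\bigcap_FP_F^m$. Indeed $IS_{P_F}=P_FS_{P_F}$, since the primes $P_G$ with $G\neq F$ are not contained in $P_F$ and become the unit ideal; and if $sz\in P_F^m$ with $s\notin P_F$, then $\operatorname{ord}_F(z)=\operatorname{ord}_F(sz)\ge m$. In particular $I^{(a)}I^{(b)}\subseteq I^{(a+b)}$, so $\mathcal R$ is a ring, graded by the degree in $t$, with $\mathcal R_0=S$.

Second,
\begin{equation}\label{eq:closed}
L\subseteq I^{(d)}\ \Longrightarrow\ \overline L\subseteq I^{(d)} .
\end{equation}
For let $z^N+\sum_{i\ge1}c_iz^{N-i}=0$ with $c_i\in L^i$, and suppose $o=\operatorname{ord}_F(z)<d$ for some $F$. Each $c_iz^{N-i}$ has order at least $di+(N-i)o>No$, while $z^N$ has order $No$, which is impossible.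

The ideals $I^{(m)}$ are monomial ideals, so $\mathcal R$ has a $K$-basis of monomials $x^ut^m$. For $u\in\mathbb R^n$ and $W\subseteq[n]$ put $u(W)=\sum_{i\in W}u_i$, and for $u\in\mathbb R^n_{\ge0}$ put
\[
\varphi(u)=\min_F u(F^c),
\]
the minimum over all facets. Since $\operatorname{ord}_F(x^u)=u(F^c)$, we have
\begin{equation}\label{eq:monomials}
x^ut^m\in\mathcal R\iff m\le\varphi(u)\qquad(u\in\mathbb N^n,\ m\in\mathbb N).
\end{equation}

\subsection*{Integral closure through the Rees algebra}
We use the standard facts on a ring extension $B\subseteq B'$: the elements of $B'$ that are integral over $B$ (roots of monic polynomials over $B$) form a subring; if $B'$ is a finite $B$-module, it is integral over $B$; and a $B$-algebra generated by finitely many integral elements is a finite $B$-module.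

\begin{lemma}\label{lem:dictionary}
Let $k\ge1$, $J=(g_1,\dots,g_h)\subseteq S$ and $G_j=g_jt^k$, so that $S[G_1,\dots,G_h]=\bigoplus_{i\ge0}J^it^{ki}$. For $z\in S$ and $m\ge1$, we have $z\in\overline{J^m}$ if and only if $zt^{km}$ is integral over $S[G_1,\dots,G_h]$.
\end{lemma}

\begin{proof}
If $z^N+\sum_ic_iz^{N-i}=0$ with $c_i\in J^{mi}$, multiply by $t^{kmN}$ to get $(zt^{km})^N+\sum_i(c_it^{kmi})(zt^{km})^{N-i}=0$. Conversely, let $(zt^{km})^N+\sum_ia_i(zt^{km})^{N-i}=0$ with $a_i\in S[G_1,\dots,G_h]$. The component of $a_i$ of degree $kmi$ is $c_it^{kmi}$ with $c_i\in J^{mi}$, and the coefficient of $t^{kmN}$ in the equation is $z^N+\sum_ic_iz^{N-i}$.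
\end{proof}

This justifies the last sentence of (b). If $L=\overline J$, then by the lemma $S[Lt^k]$ is generated by finitely many elements integral over $S[Jt^k]$, so it is a finite module with homogeneous generators of degree at most $kN$, for some $N$. In degree $k(N+1)$ this reads $L^{N+1}=JL^N$. In particular $\sqrt J=\sqrt{I^{(k)}}=I$, so (b) refines the property of being a set-theoretic complete intersection.

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(c)}]
Put $G_j=g_jt^k\in\mathcal R$. If $z\in I^{(m)}$ with $m\ge1$, then $z^k\in I^{(km)}=\overline{J^m}$, so $(zt^m)^k$ is integral over $S[G_1,\dots,G_h]$ by Lemma~\ref{lem:dictionary}, and hence so is $zt^m$. Every element of $\mathcal R$ is a sum of such elements and an element of $S$.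
\end{proof}

\section{A global reduction for matroids}\label{sec:ab}

Let $\Delta$ be a matroid. We shall see that $\varphi(\mathbf 1_A)=\nu(A)$, so the nullity of $A$ is the largest $m$ with $x_A\in I^{(m)}$. The elements of $\mathcal R$ that correspond to the monomials in Theorem~\ref{thm:stci} are therefore
\[
y_A=x_At^{\nu(A)}\qquad(A\text{ cyclic}).
\]
The $y_A$ with $A\in\mathcal C_j$ have degree $j$. Condition (b) asks for generators in one symbolic power, so we raise them to the power $k/j$, with $k=\operatorname{lcm}(1,\dots,h)$, and set
\[
G_j=\sum_{A\in\mathcal C_j}y_A^{k/j}=g_jt^k,\qquad g_j=\sum_{A\in\mathcal C_j}x_A^{k/j}.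
\]

\begin{example}
For $U_{1,3}$, the three coordinate axes in $3$-space, $h=k=2$, $g_1=x_1^2x_2^2+x_1^2x_3^2+x_2^2x_3^2$ and $g_2=x_1x_2x_3$. The element $z=x_1^2x_2^2\in I^{(2)}$ satisfies
\[
z^2-g_1z+(x_1^2+x_2^2)\,g_2^2=0,
\]
so $z\in\overline J$. The reason is visible in $\mathcal R$. In the product $y_{12}^2\,G_1$ the cross terms are the squares of $y_{12}y_{13}=x_1y_{123}$ and $y_{12}y_{23}=x_2y_{123}$: the product of two distinct elements of level $1$ is a multiple of an element of level $2$.
\end{example}

To obtain such factorizations in general we compute $\varphi$. For $u\in\mathbb N^n$ and $s\ge1$ let $U_s=\{i:u_i\ge s\}$. Then $U_1\supseteq U_2\supseteq\cdots$, almost all $U_s$ are empty, and $u=\sum_s\mathbf 1_{U_s}$.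

\begin{lemma}\label{lem:greedy}
Let $\Delta$ be a matroid and $u\in\mathbb N^n$.
\begin{itemize}
\item[(i)] $\varphi(u)=\sum_{s\ge1}\nu(U_s)$. In particular $\varphi(\mathbf 1_A)=\nu(A)$, and $y_A\in\mathcal R$ for $A$ cyclic.
\item[(ii)] $\mathcal R$ is generated as an $S$-algebra by the finitely many elements $x_At^m$ with $A$ cyclic and $1\le m\le\nu(A)$.
\item[(iii)] If $x^ut^m\in\mathcal R$ and $m\ge1$, then for every $s\ge1$ a power of $x^ut^m$ lies in $y_{c(U_s)}\mathcal R$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For a facet $F$ we have
\[
u(F^c)=\sum_s\bigl(|U_s|-|F\cap U_s|\bigr)\ge\sum_s\bigl(|U_s|-r(U_s)\bigr)=\sum_s\nu(U_s).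
\]
We build a facet for which equality holds. Let $U_s=\emptyset$ for $s>s_0$. Choose a facet $X_{s_0}$ of $\Delta_{U_{s_0}}$, extend it to a facet $X_{s_0-1}$ of $\Delta_{U_{s_0-1}}$, continue down to $X_1$, and extend $X_1$ to a facet $F$ of $\Delta$. The face $F\cap U_s$ of $\Delta_{U_s}$ contains the facet $X_s$, so it equals $X_s$, and $|X_s|=r(U_s)$ because $\Delta_{U_s}$ is pure.

(ii) Let $x^ut^m\in\mathcal R$. By (i) and \eqref{eq:monomials} we can write $m=\sum_sm_s$ with integers $0\le m_s\le\nu(U_s)$. Then $x^ut^m=\prod_sx_{U_s\setminus c(U_s)}\cdot x_{c(U_s)}t^{m_s}$, and $m_s\le\nu(c(U_s))$ by Lemma~\ref{lem:nullity}(iii). The factors with $m_s=0$ lie in $S$.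

(iii) Let $p=\varphi(u)\ge m$. By (i) and Lemma~\ref{lem:nullity}(iii), $x^ut^p=\prod_sx_{U_s\setminus c(U_s)}\,y_{c(U_s)}$ is a product of elements of $\mathcal R$, so it lies in $y_{c(U_s)}\mathcal R$ for each $s$. Now $(x^ut^m)^p=(x^u)^{p-m}(x^ut^p)^m$ and $m\ge1$.
\end{proof}

The next lemma repeats the argument with one surviving monomial, now in $\mathcal R$. A prime of $\mathcal R$ no longer determines a set $T$ of variables, so we select the level $j$ by maximality. Let $\mathcal R_+=\bigoplus_{m\ge1}I^{(m)}t^m$.

\begin{lemma}\label{lem:radical}
Every prime ideal $\mathfrak q$ of $\mathcal R$ that contains $G_1,\dots,G_h$ contains $\mathcal R_+$.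
\end{lemma}

\begin{proof}
We first show that $y_A\in\mathfrak q$ for all $A\in\mathcal C_1\cup\dots\cup\mathcal C_h$. Suppose not, and let $j$ be the largest index for which some $A\in\mathcal C_j$ has $y_A\notin\mathfrak q$. Let $B\in\mathcal C_j$, $B\ne A$. By Lemma~\ref{lem:nullity}(iv), $B\not\subseteq A$. So $A$ is a proper subset of the cyclic set $A\cup B$, and $j<\nu(A\cup B)\le h$ by parts (iv) and (i) of that lemma. The choice of $j$ gives $y_{A\cup B}\in\mathfrak q$. The product $y_Ay_B$ is the monomial $x^ut^{2j}\in\mathcal R$ with $u=\mathbf 1_A+\mathbf 1_B$, for which $U_1=A\cup B=c(U_1)$. By Lemma~\ref{lem:greedy}(iii), a power of $y_Ay_B$ lies in $\mathfrak q$, and therefore $y_B\in\mathfrak q$. Thus $G_j\equiv y_A^{k/j}\not\equiv0$ modulo $\mathfrak q$, a contradiction.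

Now let $x^ut^m\in\mathcal R$ with $m\ge1$. Since $\varphi(u)\ge1$, some $U_s$ has nullity $j\geq1$. Then $c(U_s)\in\mathcal C_j$, so $y_{c(U_s)}\in\mathfrak q$, and $x^ut^m\in\mathfrak q$ by Lemma~\ref{lem:greedy}(iii). These monomials span $\mathcal R_+$.
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} and of the last assertion of Theorem~\ref{thm:char}]
Since $G_j\in\mathcal R$, we have $g_j\in I^{(k)}$. Hence $J^m\subseteq I^{(km)}$, and $\overline{J^m}\subseteq I^{(km)}$ by \eqref{eq:closed}.

For the other inclusion let $\eta_1,\dots,\eta_q\in\mathcal R_+$ be the generators in Lemma~\ref{lem:greedy}(ii), and let $\mathfrak g=(G_1,\dots,G_h)\mathcal R$. By Lemma~\ref{lem:radical} there is $N$ with $\eta_l^N\in\mathfrak g$ for all $l$. So $\mathcal R=\sum_bSb+\mathfrak g$, where $b$ runs over the finitely many products $\eta_1^{\beta_1}\cdots\eta_q^{\beta_q}$ with all $\beta_l<N$. We claim that $\mathcal R=\sum_bS[G_1,\dots,G_h]\,b$. Let $z\in\mathcal R$ be homogeneous of degree $d$ in $t$, and write $z=\sum_bs_bb+\sum_jG_jz_j$ with $s_b\in S$ and $z_j\in\mathcal R$. The $b$ are homogeneous and the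 $G_j$ are homogeneous of degree $k$. Passing to components of degree $d$, we may assume that each $z_j$ is homogeneous of degree $d-k<d$, and zero if $d<k$. Induction on $d$ proves the claim.

So $\mathcal R$ is a finite module over $S[G_1,\dots,G_h]$, hence integral over it. If $z\in I^{(km)}$, then $zt^{km}\in\mathcal R$, and Lemma~\ref{lem:dictionary} gives $z\in\overline{J^m}$.
\end{proof}

\section{From integrality to the exchange property}\label{sec:ca}

Let $\Delta$ be a complex that satisfies (c). The elements $G_j$ are arbitrary, neither monomial nor homogeneous, so only their number can be used. We extract a dimension bound from it, translate the bound into convex geometry, and read off an exchange property of the facets.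

\subsection*{The dimension bound}
To remove the coefficient ring $S$ we pass to $\bar{\mathcal R}=\mathcal R/\mathfrak m\mathcal R$. The image of $S$ in $\bar{\mathcal R}$ is $K$, so $\bar{\mathcal R}$ is integral over the $K$-subalgebra $E$ generated by the images of $G_1,\dots,G_h$.

\begin{lemma}\label{lem:trdeg}
If \textup{(c)} holds, then $\bar{\mathcal R}$ does not contain $h+1$ elements that are algebraically independent over $K$.
\end{lemma}

\begin{proof}
Suppose it does, and let $Z\subseteq\bar{\mathcal R}$ be the polynomial ring that they generate. The ring $\bar{\mathcal R}$ may have zero divisors, so we first pass to a domain. The set $Z\setminus\{0\}$ is multiplicatively closed and does not contain $0$, so some prime $\mathfrak p$ of $\bar{\mathcal R}$ is disjoint from it, and $Z$ embeds in $\bar{\mathcal R}/\mathfrak p$. This domain is integral over $E/(\mathfrak p\cap E)$, so its fraction field is algebraic over a field generated by $h$ elements over $K$. It has transcendence degree at most $h$ and cannot contain $Z$.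
\end{proof}

We look for algebraically independent monomials in $\bar{\mathcal R}$. The ideal $\mathfrak m\mathcal R$ is spanned by the products of a variable and a monomial of $\mathcal R$. By \eqref{eq:monomials}, a monomial $x^ut^m\in\mathcal R$ lies in $\mathfrak m\mathcal R$ if and only if $\varphi(u-\mathbf 1_{\{i\}})\ge m$ for some $i$ in the support of $u$, and the classes of the remaining monomials form a $K$-basis of $\bar{\mathcal R}$. A surviving monomial thus has $m=\varphi(u)$, and every variable in it is needed to reach this value. We need families of surviving monomials that are closed under products, so we work on regions where $\varphi$ is linear.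

Regard $u\in\mathbb R^n_{\ge0}$ as a weight on $[n]$. A facet $F$ is \emph{tight} at $u$ if $u(F^c)=\varphi(u)$; equivalently, $u(F)\ge u(G)$ for all facets $G$, so that $F$ is a heaviest facet. For a nonempty set $\mathcal T$ of facets let
\[
C_{\mathcal T}=\Bigl\{u\in\mathbb R^n_{\ge0}:\ \text{every }F\in\mathcal T\text{ is tight at }u,\ \text{and }u_i=0\text{ for }i\in\textstyle\bigcap_{F\in\mathcal T}F\Bigr\}.
\]
This is a convex cone, defined by finitely many linear inequalities with integer coefficients. Its \emph{dimension} is that of its linear span.

\begin{lemma}\label{lem:cones}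
If \textup{(c)} holds, then $\dim C_{\mathcal T}\le h$ for every $\mathcal T$.
\end{lemma}

\begin{proof}
Write $C=C_{\mathcal T}$, and let $u\in C\cap\mathbb Z^n$. We claim that $x^ut^{\varphi(u)}\notin\mathfrak m\mathcal R$. If $u_i>0$, then $i\notin F$ for some $F\in\mathcal T$, and $\varphi(u-\mathbf 1_{\{i\}})\le u(F^c)-1=\varphi(u)-1$. This proves the claim.

Next, the span of $C$ has a basis in $C\cap\mathbb Z^n$. Let $V$ be the subspace on which all those defining inequalities are equalities that are equalities on all of $C$. Each other inequality is strict at some point of $C$, and all of them are strict at the sum $u_0$ of these points. So $C\subseteq V$ contains a neighborhood of $u_0$ in $V$. As $V$ is defined by equations with integer coefficients, its rational points are dense in it. Hence the rational points of that neighborhood span $V$, and we may scale them to integer points.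

Suppose $\dim C\ge h+1$, and let $u_1,\dots,u_{h+1}\in C\cap\mathbb Z^n$ be linearly independent. On $C$ the function $\varphi$ agrees with the linear function $u\mapsto u(F^c)$ for any $F\in\mathcal T$. So for $\beta\in\mathbb N^{h+1}$,
\[
\prod_l\bigl(x^{u_l}t^{\varphi(u_l)}\bigr)^{\beta_l}=x^ut^{\varphi(u)},\qquad u=\sum_l\beta_lu_l\in C\cap\mathbb Z^n .
\]
Different $\beta$ give different monomials outside $\mathfrak m\mathcal R$, and their classes are linearly independent. Thus the classes of the $x^{u_l}t^{\varphi(u_l)}$ are algebraically independent, contrary to Lemma~\ref{lem:trdeg}.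
\end{proof}

This bound is all that we use of (c).

\subsection*{Weights that make a facet heaviest}
Fix a facet $F$ and write $u=(a,w)$ with $a\in\mathbb R^{F^c}$ and $w\in\mathbb R^F$. The cones $C_{\mathcal T}$ with $F\in\mathcal T$ are best seen through the projection $\pi(a,w)=a$, whose target has dimension $|F^c|\ge h$: cones of dimension at most $h$ leave little room in the fibers. Since $u(F)-u(G)=w(F\setminus G)-a(G\setminus F)$, for $a\in\mathbb R^{F^c}_{>0}$ the set of weights $w$ that make $F$ tight at $(a,w)$ is
\[
Q_a=\{w\in\mathbb R^F_{\ge0}:\ w(F\setminus G)\ge a(G\setminus F)\text{ for all facets }G\ne F\}.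
\]
It is closed, convex, and upward closed for the componentwise order. It is nonempty, because $F\setminus G\ne\emptyset$ for facets $G\ne F$, so that all $w$ with large entries belong to it. Every $w\in Q_a$ dominates a minimal element of $Q_a$: minimize the sum of the coordinates on the compact set $\{w'\in Q_a:w'\le w\}$.

\begin{example}\label{ex:Q}
For the matroid of Example~\ref{ex:triangle} and $F=13$, the facets $14,23,34,24$ give the conditions $w_3\ge a_4$, $w_1\ge a_2$, $w_1\ge a_4$, $w_1+w_3\ge a_2+a_4$. The last follows from the first two, so $Q_a$ is a translated quadrant with the single minimal element $(w_1,w_3)=(\max(a_2,a_4),a_4)$. Only the facets obtained from $F$ by one exchange matter.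

For the path of Example~\ref{ex:path} and $F=12$, the facets $23,34$ give $w_1\ge a_3$ and $w_1+w_2\ge a_3+a_4$. No facet $F-i+4$ exists, the second condition is not implied, and the minimal elements fill the segment from $(a_3,a_4)$ to $(a_3+a_4,0)$. As $a$ varies, these segments lie in the cone $C_{\{12,34\}}$, given by $u\ge0$ and $u_1+u_2=u_3+u_4\le u_1+u_4$. It contains the independent vectors $\mathbf 1_{13},\mathbf 1_{14},\mathbf 1_{24}$, so it has dimension $3>h$, and (c) fails: the classes of $x_1x_3t$, $x_1x_4t$, $x_2x_4t$ are algebraically independent in $\bar{\mathcal R}$.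
\end{example}

The link between minimal elements and cones holds for every complex.

\begin{lemma}\label{lem:minimal}
Let $a\in\mathbb R^{F^c}_{>0}$ and $w\in\mathbb R^F_{\ge0}$. Then $w$ is a minimal element of $Q_a$ if and only if $(a,w)\in C_{\mathcal T}$ for some $\mathcal T$ with $F\in\mathcal T$.
\end{lemma}

\begin{proof}
Both conditions imply $w\in Q_a$, so assume this. Let $\mathcal T_0\ni F$ be the set of all facets tight at $u=(a,w)$, and let $Y\subseteq F$ be their intersection. If $u\in C_{\mathcal T}$, then $\mathcal T\subseteq\mathcal T_0$, so $Y$ is contained in the intersection of $\mathcal T$ and $u\in C_{\mathcal T_0}$. Hence the second condition says that $w_i=0$ for all $i\in Y$.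

On the other hand, $w$ is not minimal if and only if there is $i\in F$ with $w-\varepsilon\mathbf 1_{\{i\}}\in Q_a$ for all small $\varepsilon>0$. Indeed, if $w'\le w$ lies in $Q_a$ and $w'_i<w_i$, then $w-\varepsilon\mathbf 1_{\{i\}}\ge w'$ for small $\varepsilon$, and $Q_a$ is upward closed. The coordinate $w_i$ can be lowered in this way if and only if $w_i>0$ and the inequality of every $G$ with $i\in F\setminus G$ is strict. The inequality of $G$ is an equality exactly when $G$ is tight, so the latter condition says that all tight facets contain $i$, that is, $i\in Y$.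
\end{proof}

\begin{lemma}\label{lem:corner}
If \textup{(c)} holds, then $\Delta$ is pure. Moreover, for each facet $F$ there is a finite union $N_F$ of proper linear subspaces of $\mathbb R^{F^c}$ such that for every $a\in\mathbb R^{F^c}_{>0}\setminus N_F$ we have $Q_a=p+\mathbb R^F_{\ge0}$ for some $p\in Q_a$.
\end{lemma}

\begin{proof}
We use that a finite union of proper subspaces of a real vector space contains no nonempty open set.

\emph{Purity.} Every $Q_a$ has a minimal element, so by Lemma~\ref{lem:minimal} the open set $\mathbb R^{F^c}_{>0}$ is covered by the finitely many sets $\pi(C_{\mathcal T})$, $F\in\mathcal T$. One of them must span $\mathbb R^{F^c}$, so $|F^c|\le h$ by Lemma~\ref{lem:cones}. As $h=\min_G|G^c|$, every facet $F$ has $|F^c|=h$.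

\emph{Finitely many minimal elements.} Let $V_{\mathcal T}$ be the span of $C_{\mathcal T}$. If $\pi$ is injective on $V_{\mathcal T}$, then $C_{\mathcal T}$ has at most one point over each $a$. If not, then $\dim\pi(V_{\mathcal T})<\dim V_{\mathcal T}\le h=|F^c|$. Let $N_F$ be the union of the proper subspaces $\pi(V_{\mathcal T})$ of the second kind, with $F\in\mathcal T$. For $a\in\mathbb R^{F^c}_{>0}\setminus N_F$, Lemma~\ref{lem:minimal} shows that $Q_a$ has finitely many minimal elements.

\emph{Exactly one.} Let $p,q$ be minimal elements of such a $Q_a$. By convexity the points $p+\frac1l(q-p)$, $l\ge1$, lie in $Q_a$, and each dominates a minimal element. Infinitely many of them dominate the same one, say $p'$. Letting $l\to\infty$ along these indices gives $p\ge p'$, so $p'=p$ by minimality of $p$. Then $p+\frac1l(q-p)\ge p$ for some $l$, so $q\ge p$, and $q=p$ by minimality of $q$. Every element of $Q_a$ dominates the unique minimal element $p$, and $Q_a$ is upward closed.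
\end{proof}

\subsection*{Exchange}
When $Q_a$ is a translated orthant, its walls are given by inequalities that involve a single coordinate $w_i$, and these come from facets $G$ with $F\setminus G=\{i\}$. Choosing $a$ concentrated on one element $j$ forces this facet to be $F-i+j$.

\begin{lemma}\label{lem:exchange}
If \textup{(c)} holds, then for all facets $F,G$ and every $j\in G\setminus F$ there is $i\in F\setminus G$ such that $F-i+j$ is a facet.
\end{lemma}

\begin{proof}
The conditions $a_j>1$ and $0<a_l<1/n$ for $l\in F^c-j$ define a nonempty open subset of $\mathbb R^{F^c}_{>0}$, so they are satisfied by some $a\notin N_F$. Let $Q_a=p+\mathbb R^F_{\ge0}$. From $p(F\setminus G)\ge a(G\setminus F)\ge a_j>1$ we get $p_i>1/n$ for some $i\in F\setminus G$. Define $w\in\mathbb R^F_{\ge0}$ by $w_i=1/n$ and $w_{i'}=a(F^c)$ for $i'\ne i$. Since $w_i<p_i$, we have $w\notin Q_a$, so there is a facet $H\ne F$ with $w(F\setminus H)<a(H\setminus F)\le a(F^c)$. The nonempty set $F\setminus H$ therefore contains no $i'\ne i$, so $F\setminus H=\{i\}$. By purity $H=F-i+l$ for some $l\in F^c$, and the violated inequality reads $1/n<a_l$.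 Hence $l=j$.
\end{proof}

The conclusion of Lemma~\ref{lem:exchange} is the basis exchange axiom for the complements of the facets, since $(F-i+j)^c=F^c-j+i$. These complements are thus the bases of a matroid, and the facets of $\Delta$ are the bases of its dual matroid \cite[Section 2.1]{Oxley}. We finish instead with a direct verification of our definition.

\begin{proof}[Proof of \textup{(c)}$\Rightarrow$\textup{(a)}]
Let $W\subseteq[n]$ and let $X$ be a facet of $\Delta_W$. We show that $|X|=r(W)$. Suppose that $|X|<r(W)$. Extending a largest face in $W$ to a facet of $\Delta$, we see that there are facets $F$ of $\Delta$ with $|F\cap W|>|X|$. Among them choose $F$ with $|F\cap X|$ maximal, and let $G$ be a facet of $\Delta$ containing $X$. If $X\subseteq F$, then $F\cap W$ is a face of $\Delta_W$ properly containing $X$, which is impossible. So there is $j\in X\setminus F\subseteq G\setminus F$, and Lemma~\ref{lem:exchange} gives $i\in F\setminus G$ such that $F'=F-i+j$ is a facet. Since $j\in W$, we have $|F'\cap W|\ge|F\cap W|>|X|$. Since $j\in X$ and $i\notin G\supseteq X$, we have $|F'\cap X|=|F\cap X|+1$. This contradicts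 the choice of $F$. So all facets of $\Delta_W$ have $r(W)$ elements, and $\Delta$ is a matroid. The proof of Theorem~\ref{thm:char} is complete.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\bibitem{Varbaro}
Matteo Varbaro, \emph{Symbolic Powers and Matroids}, arXiv:1003.2912 (2010).

\end{thebibliography}
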